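# Covering and packing directed triangles: a ratio above three halves

## 1. One random cover for all labelled digraphs at once

Fix a positive integer $m$. Labels are the integers $0,1,\dots,2m$, and label $j$ stands for the number $j/(3m)$. The proof turns on a random set of arcs that is defined in every suitably labelled digraph simultaneously, and whose law on a piece of the digraph depends only on what that piece looks like.

**Definition (the class $\mathcal K$).** A member of $\mathcal K$ is a finite structure $A=(V,<,(R_j)_{0\le j\le 2m})$, where $<$ is a linear order on $V$ and $R_j\subseteq V^2$ is the set of "arcs with label $j$", such that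

- there are no loops;
- for each pair $u\ne v$ at most one of the relations $(u,v)\in R_j$, $(v,u)\in R_j$ $(0\le j\le 2m)$ holds;
- no directed triangle has label sum less than $3m$.

Thus between two vertices there is at most one arc, in one direction, with one label. Distinct vertices not joined by an arc are called *nonadjacent*. For example, a directed triangle with labels $m,m,m$, or $0,m,2m$, is in $\mathcal K$ for each order of its vertices, while one with labels $0,0,2m$ is not.

An *embedding* $\varphi:A\to B$ is an order-preserving map onto an induced substructure of $B$; it respects arcs, non-arcs and labels. Ordered finite structures have no nontrivial automorphisms, so each induced copy of $A$ in $B$ is identified with $A$ in exactly one way. That is why the order is there. Two arcs $v\to w$, $v\to w'$ with the same label could otherwise be matched with another such pair in two ways.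

**Definition (consistent random covers).** A *cover* of $A\in\mathcal K$ is an arc set meeting all directed triangles of $A$; let $\mathcal C(A)$ be the set of covers. A *consistent family at rate $\beta$* is a choice, for each $A\in\mathcal K$, of a law $\mu_A$ of a random cover $Y\in\mathcal C(A)$ such that $P(e\in Y)\le \beta j/(3m)$ for each arc $e$ of label $j$, and such that for every embedding $\varphi:A\to B$ the set $\varphi^{-1}(Y)$, with $Y$ of law $\mu_B$, has law $\mu_A$.

**Example (random potentials).** Give the vertices independent values $f(v)$, uniform on $[0,m]$. Keep an arc $u\to v$ of label $j$ if $j<m+f(v)-f(u)$, and put it into $Y$ otherwise. Summed around a directed triangle, the right-hand sides give $3m$. So a triangle with all arcs kept would have label sum less than $3m$, which is excluded in $\mathcal K$; hence $Y$ is a cover. The laws are consistent, since restricting an i.i.d. family gives an i.i.d. family. Section 3 computes that the rate is $3(2-\sqrt2)<1.758$.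

What is this for? We shall compare the least number of arcs that meet all directed triangles with the greatest number of arc-disjoint directed triangles. If the first number never exceeded $\alpha$ times a certain lower bound for it, then a consistent family at rate $\alpha$ would exist (Sections 4 and 5). We shall show that for $\alpha=\frac32+\frac1{120}$ and a suitable $m$ no such family exists. So some digraph violates the bound, and the ratio $\frac32$ is beaten.

## 2. The packing number, the covering number and the fractional number between them

A *directed multigraph* $D$ may have multiple arcs but no loops; *digons*, that is pairs $u\to v$, $v\to u$, are allowed. Let $\nu_c(D)$ be the maximum size of a family of pairwise arc-disjoint directed triangles, and $\tau_c(D)$ the minimum size of an arc set $Y$ such that $D-Y$ has no directed triangles.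

It is known that $\tau_c(D)<2\nu_c(D)$ for every directed multigraph $D$ with at least one directed triangle. The question, from Jessica McDonald, Gregory J. Puleo and Craig Tennenhouse, "Packing and covering directed triangles", arXiv:1806.08809 (2018), is whether
$$\tau_c(D)\le\tfrac32\,\nu_c(D)\quad\text{for every directed multigraph }D .$$

Between the two numbers lies a fractional one. Let $\tau_c^*(D)$ be the minimum of $\sum_a x_a$ over all $x:A(D)\to[0,\infty)$ such that every directed triangle $T$ has $x(T):=\sum_{a\in T}x_a\ge1$. If $T_1,\dots,T_t$ are arc-disjoint directed triangles, then $\sum_a x_a\ge\sum_i x(T_i)\ge t$. Also, the indicator of a cover is a feasible $x$. Hence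
$$\nu_c(D)\le\tau_c^*(D)\le\tau_c(D).\tag{1}$$

For a single directed triangle all three numbers are $1$. The first interesting case is the rotational tournament $T_5$, with vertices $v_0,\dots,v_4$ and arcs $v_i\to v_{i+1}$, $v_i\to v_{i+2}$ (indices mod 5). The steps of a directed triangle are in $\{1,2\}$ and add up to a multiple of $5$, so they are $1,2,2$ in some cyclic order. Therefore the directed triangles are $\Delta_i=v_i\to v_{i+1}\to v_{i+3}\to v_i$ for $i=0,\dots,4$. Write $e_k$ for the arc $v_k\to v_{k+2}$. Then $\Delta_i$ contains $e_{i+1}$ and $e_{i+3}$, so $e_k$ lies in exactly $\Delta_{k-1}$ and $\Delta_{k-3}$, while each step-1 arc lies in one triangle. In other words, the triangles are the vertices of a 5-cycle, $\Delta_i$ being next to $\Delta_{i\pm2}$, and the arcs $e_k$ are its edges. An arc-disjoint family is an independent set of the 5-cycle, so $\nu_c(T_5)=2$. A cover needs at least $3$ arcs, since each arc meets at most two of the five triangles, and three edges do cover a 5-cycle, so $\tau_c(T_5)=3$. The ratio $\tau_c/\nu_c$ is exactly $\frac32$ here. The fractional number is $\frac52$: the values $\frac12$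 on each $e_k$ form a fractional cover, and for any feasible $x$ we have $5\le\sum_i x(\Delta_i)\le2\sum_a x_a$. So $\tau_c(T_5)/\tau_c^*(T_5)$ is only $\frac65$.

The answer to the question is no, even against the larger quantity $\tau_c^*$.

**Theorem 1.** There is a directed multigraph $D$ (with no digons) such that
$$\tau_c(D)>\left(\tfrac32+\tfrac1{120}\right)\tau_c^*(D)\ge\left(\tfrac32+\tfrac1{120}\right)\nu_c(D).$$
In particular $\tau_c(D)\le\frac32\nu_c(D)$ fails for this $D$ (and $D$ has a directed triangle, as $\tau_c(D)>0$).

The proof shows that $D$ exists and does not produce it explicitly.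

## 3. Rounding by potentials, and a uniform law that is not a difference

Someone who hopes to prove $\tau_c\le\frac32\tau_c^*$ takes an optimal fractional cover $x$ and rounds it. Taking all arcs with $x_a\ge\frac13$ gives a cover of size at most $3\tau_c^*$. The potentials of Section 1 do much better.

**Theorem 2.** For every directed multigraph $D$, $\tau_c(D)\le3(2-\sqrt2)\,\tau_c^*(D)$, where $3(2-\sqrt2)<1.758$.

**Proof.** Let $x$ be an optimal fractional cover. Choose $X_v$ independently and uniformly in $[0,\frac13]$ for each vertex $v$, and let $Y$ be the set of arcs $a=u\to v$ with $x_a\ge\frac13+X_v-X_u$. If a directed triangle $T$ avoided $Y$, summing $x_a<\frac13+X_v-X_u$ over its three arcs would give $x(T)<1$, a contradiction. So $Y$ is a cover.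

Put $s=3x_a$ and $\Delta=3(X_v-X_u)$. Then $\Delta$ is the difference of two independent uniform variables on $[0,1]$ and has the triangular law on $[-1,1]$: $P(\Delta\le t-1)=t^2/2$ for $0\le t\le1$, and $P(\Delta\le t-1)=1-(2-t)^2/2$ for $1\le t\le2$. Hence
$$P(a\in Y)=P(1+\Delta\le s)=\begin{cases}s^2/2\le s/2&0\le s\le1,\\ 1-\frac{(2-s)^2}2=s\left(2-\frac1s-\frac s2\right)\le(2-\sqrt2)s&1\le s\le2,\\ 1\le s/2&s\ge2,\end{cases}$$
where $\frac1s+\frac s2\ge\sqrt2$ by AM–GM. Since $\frac12<2-\sqrt2$, we get $P(a\in Y)\le(2-\sqrt2)s=3(2-\sqrt2)x_a$ for every arc. Therefore $\tau_c(D)\le E|Y|\le3(2-\sqrt2)\tau_c^*(D)$. $\square$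

With $x_a=j/(3m)$ and $X_v=f(v)/(3m)$ this is the rule of the example in Section 1, so its rate is $3(2-\sqrt2)$.

Can another law for the potentials give $\frac32$? We would like i.i.d. real $X_v$ such that, with $W=\frac13+X_v-X_u$, an arc of value $x$ is kept (that is, $x<W$) with probability at least $1-\frac32x$ for every $x\in[0,\frac23]$. Taking $x=0$ gives $W>0$ a.s., so $X_v-X_u>-\frac13$ a.s.; by symmetry $|X_v-X_u|<\frac13$ a.s., and so $EW=\frac13$. But
$$\tfrac13=EW=\int_0^\infty P(W>x)\,dx\ \ge\ \int_0^{2/3}\left(1-\tfrac32x\right)dx=\tfrac13 .$$
Equality is forced, so $P(W>x)=1-\frac32x$ for almost all $x\in[0,\frac23]$ and $W$ is uniform on $[0,\frac23]$. In other words, $X_v-X_u$ must be uniform on $[-\frac13,\frac13]$. Here the approach stops. For a difference of two i.i.d. variables,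
$$E\,e^{it(X_v-X_u)}=\left|E\,e^{itX_v}\right|^2\ge0\quad\text{for all }t,$$
while the uniform law on $[-\frac13,\frac13]$ gives $\frac{\sin(t/3)}{t/3}$, which at $t=\frac{9\pi}2$ equals $-\frac2{3\pi}<0$.

This kills one kind of rounding and proves nothing about $\tau_c$ yet. The plan is to show that it kills every kind: in a consistent family at a rate close to $\frac32$, Ramsey-type symmetry and averaging force each arc to behave, up to small errors, as if it were kept according to a difference of potentials at its ends, and the two ends behave like an i.i.d. mixture. Then the sign conflict above, with room for the errors, gives a contradiction.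

## 4. From a ratio bound to a random cover of each labelled digraph

From now on the constants are
$$\eta=\tfrac1{180},\quad\alpha=\tfrac32(1+\eta)=\tfrac32+\tfrac1{120},\quad m=10^4,\quad\gamma=\eta\left(m+\tfrac12\right).$$
Since $\frac{9\pi^2}4<22.207$ and $3+8\gamma<447.47$,
$$\tfrac{9\pi^2}4(3+8\gamma)<9938<m.\tag{N}$$
Suppose, for contradiction, that

$$\textbf{(H)}\qquad \tau_c(D)\le\alpha\,\tau_c^*(D)\ \text{ for every directed multigraph } D \text{ without digons.}$$

For $A\in\mathcal K$ let $M(A)$ be the set of probability measures on the finite set $\mathcal C(A)$, seen as laws of a random cover $Y$, with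
$$P(e\in Y)\le\frac{\alpha j}{3m}=(1+\eta)\frac j{2m}\quad\text{for each arc } e \text{ of label } j.$$
This is a compact set. The right side reaches $1$ only near label $2m$, which is why labels stop there. For a directed triangle with labels $m,m,m$, for instance, choosing one of the three arcs uniformly gives a member of $M(A)$, since $\frac13\le\frac\alpha3$.

**Lemma 1.** Under (H), $M(A)\ne\emptyset$ for all $A\in\mathcal K$.

**Proof.** The point is to turn the absence of a random cover into a weight on the arcs, and the weight into multiplicities. Let $E$ be the arc set of $A$. If $E=\emptyset$, the empty cover does it, so let $E\neq\emptyset$. Let $j_e$ be the label of $e$ and $q^0_e=\alpha j_e/(3m)$. The vector $(P(e\in Y))_e$ of a random cover is a point of $\operatorname{conv}\{1_Y:Y\in\mathcal C(A)\}$, and every point of this set arises so. Hence $M(A)=\emptyset$ means that $q^0$ is not in the set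
$$Q=\operatorname{conv}\{1_Y:Y\in\mathcal C(A)\}+\mathbb R_{\ge0}^E ,$$
which is closed and convex (a compact convex set plus a closed convex cone). By separation there are $w\in\mathbb R^E$ and a real $c$ with $w\cdot z\ge c>w\cdot q^0$ for all $z\in Q$. Since $Q$ is an up-set, any coordinate of $z$ may be increased without bound, so $w\ge0$. In particular $w\cdot1_Y>w\cdot q^0$ for all $Y\in\mathcal C(A)$. These are finitely many strict inequalities, so we may perturb $w$ to have nonnegative rational entries and then scale it to be integral.

Let $D$ have $w_e$ parallel copies of each arc $e$ of $A$. Since $A$ has no digons, $D$ has none. Let $Y_D$ be a minimum cover of $D$, and let $Y$ be the set of those $e$ all of whose copies lie in $Y_D$; this includes all $e$ with $w_e=0$. Then $Y\in\mathcal C(A)$: if a directed triangle of $A$ avoided $Y$, each of its arcs would have a copy outside $Y_D$, and these copies would form a directed triangle of $D-Y_D$. Hence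
$$\tau_c(D)=|Y_D|\ge\sum_{e\in Y}w_e=w\cdot1_Y>w\cdot q^0=\alpha\sum_ew_e\frac{j_e}{3m}.$$
Give each copy of $e$ the value $j_e/(3m)$. All directed triangles of $A$ have label sum at least $3m$, so this is a fractional cover of $D$, and its total is $\sum_ew_ej_e/(3m)\ge\tau_c^*(D)$. Therefore $\tau_c(D)>\alpha\tau_c^*(D)$, contradicting (H). $\square$

## 5. Making the covers consistent with a Ramsey theorem

The laws from Lemma 1 in different digraphs have nothing to do with each other. This section makes them agree.

A structure is *irreducible* if any two distinct vertices lie in a common relation tuple. Apart from the order, $\mathcal K$ is defined by forbidding finitely many induced structures in the finite language $(R_j)$: one vertex with a loop, two vertices carrying two of the relations of the second condition, and a directed triangle with label sum less than $3m$. Each is on 1, 2 or 3 vertices and is irreducible. (A directed path $u\to v\to w$ with $u,w$ nonadjacent would not be.) For such classes, with all linear orders added, the following theorem holds; see J. Nešetřil, V. Rödl, *J. Combin. Theory Ser. A* 22 (1977)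 289–312 and 34 (1983) 183–201.

**Nešetřil–Rödl theorem.** For $A,B\in\mathcal K$ and $r\in\mathbb N$ there is $C\in\mathcal K$ such that for every $r$-coloring of the induced (ordered) substructures of $C$ isomorphic to $A$, there is an induced substructure $B'\cong B$ of $C$ all of whose copies of $A$ have the same color.

For example, let $A$ be two nonadjacent vertices and $B$ a set of $n$ pairwise nonadjacent vertices. Then $C$ can be a sufficiently large set of pairwise nonadjacent vertices, and the statement is Ramsey's theorem for pairs.

For an embedding $\varphi:A\to B$ let $\varphi^*:M(B)\to M(A)$ be induced by $Y\mapsto\varphi^{-1}(Y)$. It does map into $M(A)$: covers restrict to covers of an induced substructure, and labels are preserved.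

**Lemma 2.** Under (H) there are $\mu_A\in M(A)$ $(A\in\mathcal K)$ with $\varphi^*\mu_B=\mu_A$ for all embeddings $\varphi:A\to B$ between members of $\mathcal K$. That is, there is a consistent family at rate $\alpha$.

**Proof.** *Reduction to finitely many approximate conditions.* Take one $A$ from each isomorphism type and work in the compact space $\prod_AM(A)$. For a finite list $A_1,\dots,A_s$ of distinct types and $\rho>0$, consider the set of families $(\mu_A)$ with
$$\|\varphi^*\mu_{A_l}-\mu_{A_i}\|\le\rho\ \text{(total variation)}\quad\text{for all } i,l \text{ and all embeddings }\varphi:A_i\to A_l .$$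
These sets are closed. Given finitely many of them, the set for the union of the lists and the least $\rho$ lies in all of them. So if each such set is nonempty, compactness gives a family that lies in all of them; for it $\varphi^*\mu_B$ and $\mu_A$ are at distance at most $\rho$ for every $\rho>0$, hence equal.

*One such set is nonempty.* Let $B\in\mathcal K$ be a disjoint union of $A_1,\dots,A_s$, placed one after another in the order, with no arcs between them. Choose $r$ so that each compact set $M(A_i)$ can be partitioned into at most $r$ cells of diameter at most $\rho$. Let $C_0=B$, and for $i=1,\dots,s$ let $C_i$ be given by the Nešetřil–Rödl theorem for $(A_i,C_{i-1},r)$. By Lemma 1 there is $\mu\in M(C_s)$. Color each copy of $A_i$ in $C_s$ by the cell of $M(A_i)$ that contains the restriction of $\mu$ to this copy.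

Apply the Ramsey property of $C_s$ to the coloring of the copies of $A_s$. This gives a copy of $C_{s-1}$ in $C_s$ in which all copies of $A_s$ have one color. Inside this copy apply the Ramsey property of $C_{s-1}$ to the copies of $A_{s-1}$; this gives a copy of $C_{s-2}$, in which the copies of $A_s$ still have one color. Going on down to $i=1$, we find a copy $B'$ of $B$ in $C_s$ such that, for every $i$, all copies of $A_i$ in $B'$ have the same color.

Let $\mu_i\in M(A_i)$ be the restriction of $\mu$ to the copy of $A_i$ in $B'$ that comes from the $i$-th summand. If $\varphi:A_i\to A_l$ is an embedding, then $\varphi^*\mu_l$ is the restriction of $\mu$ to another copy of $A_i$ in $B'$, namely the image of $\varphi$ inside the $l$-th summand. Both restrictions lie in one cell, so they are within $\rho$ of each other. Put $\mu_{A_i}=\mu_i$, and choose the other coordinates arbitrarily in the sets $M(A)$, which are nonempty by Lemma 1. $\square$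

Call a countable ordered labelled digraph *admissible* if all its finite induced substructures are in $\mathcal K$. Its finite substructures carry the consistent laws $\mu_A$, so by Kolmogorov's extension theorem it carries a random arc set $Y$ whose restriction to each finite induced substructure $A$ has law $\mu_A$, and the law of $Y$ is unique. Put $K(e)=1$ if $e\notin Y$ ("kept") and $K(e)=0$ otherwise. Then:

- (I) a.s. no directed triangle has all three arcs kept;
- (II) an arc of label $j$ is kept with probability at least $1-(1+\eta)\frac j{2m}$; label-$0$ arcs are kept a.s.;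
- (III) isomorphic (order and labels) induced substructures of admissible structures, finite or countable, carry random sets with the same law.

These three properties are all that we use from here on.

## 6. Averages over nonadjacent vertices, and the numbers $F^\pm(v)$

We want to attach to each vertex two numbers that play the role of its potential. They come from averaging over infinitely many interchangeable neighbors, and the next lemma makes such averages converge.

**Lemma 3.** Let $(\xi_w)_{w\in N}$ be complex random variables, $|\xi_w|\le M$, indexed by a countable linearly ordered set, with $E\,\xi_w\overline{\xi_{w'}}=c$ for all $w<w'$. Write $\xi_I$ for the average over a finite nonempty $I\subseteq N$. Then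
$$E|\xi_I-\xi_J|^2\le4M^2\left(\tfrac1{|I|}+\tfrac1{|J|}\right).$$
So for infinite $N$, averages over sets of size tending to infinity have a common $L^2$-limit.

**Proof.** If $w>w'$ then $E\,\xi_w\overline{\xi_{w'}}=\overline c$, so $\operatorname{Re}E\,\xi_w\overline{\xi_{w'}}=\operatorname{Re}c$ whenever $w\ne w'$. Also $|E|\xi_w|^2-\operatorname{Re}c|\le2M^2$. Expanding,
$$E|\xi_I|^2=\frac1{|I|^2}\sum_{w,w'\in I}\operatorname{Re}E\,\xi_w\overline{\xi_{w'}}=\operatorname{Re}c+\epsilon_I,\qquad|\epsilon_I|\le\frac{2M^2}{|I|},$$
because only the $|I|$ diagonal terms differ from $\operatorname{Re}c$. Similarly only the terms with $w=w'\in I\cap J$ differ from $\operatorname{Re}c$ in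
$$\operatorname{Re}E\,\xi_I\overline{\xi_J}=\operatorname{Re}c+\epsilon,\qquad|\epsilon|\le\frac{2M^2|I\cap J|}{|I||J|}\le\frac{2M^2}{\max(|I|,|J|)}\le M^2\left(\tfrac1{|I|}+\tfrac1{|J|}\right).$$
Now $E|\xi_I-\xi_J|^2=E|\xi_I|^2+E|\xi_J|^2-2\operatorname{Re}E\,\xi_I\overline{\xi_J}=\epsilon_I+\epsilon_J-2\epsilon$, which is at most $(2M^2+2M^2)\left(\frac1{|I|}+\frac1{|J|}\right)$. The last claim follows, since $L^2$ is complete and the bound tends to $0$ as $|I|,|J|\to\infty$. $\square$

**Decoration.** Let $\mathbb B$ be an admissible structure, to be called the *base*. Let $\mathbb B^*$ be obtained by adding, for each $v\in\mathbb B$, each label $j$ and each $n\in\mathbb N$, new vertices $w^+_{v,j,n}$ and $w^-_{v,j,n}$ with arcs $v\to w^+_{v,j,n}$ and $w^-_{v,j,n}\to v$ of label $j$. The new vertices come after $\mathbb B$ and are ordered lexicographically by $(v,\pm,j,n)$. They have degree 1, so they lie in no triangle and $\mathbb B^*$ is admissible. For $S\subseteq\mathbb B$, $S^*$ is an induced substructure of $\mathbb B^*$, and isomorphisms $S\to S'$ extend to $S^*\to S'^*$. The random set $Y$ will always be taken on $\mathbb B^*$.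

**Definition of $\kappa^\pm_j$ and $F^\pm$.** For fixed $v,j$ all triples $\{v,w^+_{v,j,n},w^+_{v,j,n'}\}$ with $n<n'$ are isomorphic, so by (III) the numbers $E\,K(v\to w^+_{v,j,n})K(v\to w^+_{v,j,n'})$ agree; similarly for $w^-$. By Lemma 3 the $L^2$-limits
$$\kappa^+_j(v)=\lim_n\tfrac1n\sum_{i\le n}K(v\to w^+_{v,j,i}),\qquad\kappa^-_j(v)=\lim_n\tfrac1n\sum_{i\le n}K(w^-_{v,j,i}\to v)$$
exist. We need them as fixed functions of $Y$. By Lemma 3 with $M=1$, the averages for $n=2^k$ and $n=2^{k+1}$ have $L^2$-distance at most $(6\cdot2^{-k})^{1/2}$, which is summable in $k$. So the averages converge a.s. along $n=2^k$, and we take $\kappa_j^\pm(v)$ to be the $\limsup$ along $n=2^k$. This is a fixed Borel function of $Y$ on $\{v\}^*$, with values in $[0,1]$. By (II), $\kappa_0^\pm=1$ a.s. Put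
$$F^\pm(v)=\sum_{j=0}^{2m}\kappa_j^\pm(v),\qquad S(v)=F^+(v)+F^-(v),\qquad L(v)=(F^-(v),F^+(v)).$$

For $S\subseteq\mathbb B$, the joint law of $Y$ on $S$ and all $\kappa_j^\pm(v)$, $v\in S$, depends only on the isomorphism type of $S$, by (III) for $S^*$. In particular the law of $L(v)$, and hence $\mu^\pm:=E\,F^\pm(v)$, does not depend on $v$ or on the base. By (II), $E\,\kappa_j^\pm(v)\ge1-(1+\eta)\frac j{2m}$, so
$$\mu^\pm\ \ge\ \sum_{j=0}^{2m}\left(1-(1+\eta)\tfrac j{2m}\right)=(2m+1)-(1+\eta)\tfrac{2m+1}2=\left(m+\tfrac12\right)(1-\eta)=m+\tfrac12-\gamma.\tag{2}$$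

**Example (potentials again).** Use the potential rule of Section 1 instead of $Y$; it serves only as a guide. Given $f(v)$, the law of large numbers gives $\kappa_j^+(v)=P\bigl(j<m+f(w)-f(v)\mid f(v)\bigr)$ with $f(w)$ independent of $f(v)$. For $t\in[0,2m]$ the number of labels $j<t$ is $\lceil t\rceil\in[t,t+1]$. So $F^+(v)$ lies between $\frac{3m}2-f(v)$ and that plus $1$, and in the same way $F^-(v)$ lies between $\frac m2+f(v)$ and that plus $1$. Hence $F^-$ is the potential up to a constant and an error of at most $1$, and $S(v)\in[2m,2m+2]$ is nearly constant. The threshold $m+f(v)-f(u)$ for an arc $u\to v$ is within $1$ of $3m+1-F^-(u)-F^+(v)$. The next sections prove statements of this kind for every consistent family.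

Two facts about averages will be used repeatedly.

**(A)** *If $w_1,w_2,\dots\in\mathbb B$ are distinct, pairwise nonadjacent, all $>v$, with arcs $v\to w_n$ of label $j$ (resp. $w_n\to v$), then $\frac1n\sum_{i\le n}K(v\to w_i)\to\kappa^+_j(v)$ (resp. $\frac1n\sum_{i\le n}K(w_i\to v)\to\kappa_j^-(v)$) in $L^2$.*

Let $N$ consist of the $w_i$ and the private neighbors $w^\pm_{v,j,i}$ of the corresponding sign. All elements of $N$ are $>v$ and they are pairwise nonadjacent, so the triples $\{v,w,w'\}$ with $w<w'$ in $N$ are all isomorphic. By (III) the hypothesis of Lemma 3 holds on all of $N$. So the averages over the $w_i$ and over the private neighbors have the same limit.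

**(B)** *If $N\subseteq\mathbb B$ is an infinite set of pairwise nonadjacent vertices and $\varphi$ is bounded measurable, then the averages of $\varphi(L(w))$ over finite $I\subseteq N$ with $|I|\to\infty$ have a common $L^2$-limit.*

The pairs $\{w,w'\}$ with $w<w'$ in $N$ are isomorphic, so $E\,\varphi(L(w))\overline{\varphi(L(w'))}$ is the same for all of them and Lemma 3 applies. Since $0\le F^\pm\le2m+1$, (B) applies to $F^\pm$ themselves.

## 7. A kept arc has label at most $3m+1-F^-(u)-F^+(v)$

The triangle condition has not been used yet in quantity. Here it gives each arc a threshold expressed through the numbers at its ends.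

**Lemma 4.** Let $u\to v$ be an arc of label $x$ in a base (with $u<v$ or $v<u$). Then a.s.
$$K(u\to v)=1\ \Longrightarrow\ x\le T(u,v):=3m+1-F^-(u)-F^+(v).$$

**Proof.** *Step 1: two averages cannot both be large.* Let $y,z$ be labels with $x+y+z\ge3m$. We show that a.s. on $K(u\to v)=1$,
$$\kappa_y^+(v)+\kappa_z^-(u)\le1.\tag{3}$$
Take as base $u,v$ (in the given order) and further vertices $w_1<w_2<\cdots$ after them, with the arc $u\to v$ of label $x$, arcs $v\to w_n$ of label $y$ and arcs $w_n\to u$ of label $z$. The only directed triangles are $u\to v\to w_n\to u$, with label sum at least $3m$, so this base is admissible. By (I), if $K(u\to v)=1$ then $K(v\to w_n)+K(w_n\to u)\le1$ for all $n$. The $w_n$ are pairwise nonadjacent and larger than both $u$ and $v$. So we may average over $n\le N$, let $N\to\infty$ and use (A) at $v$ and at $u$; this gives (3) in this base. Statement (3) concerns only $Y$ on $\{u,v\}^*$, so by (III) it holds in any base containing an arc of this label and order type.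

*Step 2: add up (3), case $x\le m$.* For $y\in[m-x,2m]$ take $z=3m-x-y$, which runs through $[m-x,2m]$ as well. Sum (3) over these $m+x+1$ values of $y$. The terms $\kappa_y^+(v)$ and $\kappa_z^-(u)$ with index less than $m-x$ are not reached; there are $2(m-x)$ of them, and we bound each by $1$. This gives
$$F^+(v)+F^-(u)\le(m+x+1)+2(m-x)=3m+1-x.$$

*Step 3: add up (3), case $x\ge m$.* For $y\in[0,3m-x]$ take $z=3m-x-y\in[0,3m-x]$; since $3m-x\le2m$, these are labels, and these terms contribute at most $3m-x+1$ in total. For a label $y>3m-x$ use (3) with $z=0$: since $\kappa_0^-(u)=1$ a.s., it gives $\kappa_y^+(v)=0$. Likewise $\kappa_z^-(u)=0$ for $z>3m-x$. The total is again at most $3m+1-x$. $\square$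

For instance, if $m$ were $1$ and $x=1$, the inequalities summed in Step 2 would be (3) for $(y,z)=(0,2),(1,1),(2,0)$, with sum $F^+(v)+F^-(u)\le3$.

Since label-$0$ arcs are a.s. kept, $T(u,v)\ge0$ a.s. for arcs $u\to v$ of label $0$.

## 8. The two ends of an arc look like an i.i.d. mixture

In the potential rule the two ends of an arc are independent with the same law. In general we get the part of this that the sign argument needs.

**Lemma 5.** The joint law $\pi$ of $(L(u),L(v))$ for an arc $u\to v$ depends neither on its label nor on whether $u<v$ or $v<u$. For every bounded measurable complex $\varphi$, $E\,\varphi(L(u))\overline{\varphi(L(v))}$ is real and $\ge0$.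

**Proof.** Take as base $P=\{u_i\}$, $Q=\{v_i\}$, $R=\{r_i\}$ $(i\in\mathbb N)$, each ordered by index, with $P<Q<R$ (or $Q<P<R$ for the other order type), with all arcs $u_i\to v_j$ of the given label and no other arcs. There are no directed triangles, so this is admissible.

Let $\varphi,\psi$ be bounded measurable. All pairs $\{u_i,v_j\}$ are isomorphic to the given arc. So by (III), $E\,\varphi(L(u_i))\psi(L(v_j))$ is the same for all $i,j$, and it is the value for any arc of the given label and order type. Write $\operatorname{av}_{P,n}\varphi$ for the average of $\varphi(L(\cdot))$ over the first $n$ vertices of $P$, and similarly for $Q$ and $R$. Then for every $n$ the value equals $E\left[\operatorname{av}_{P,n}\varphi\cdot\operatorname{av}_{Q,n}\psi\right]$.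

Now $P\cup R$ and $Q\cup R$ are sets of pairwise nonadjacent vertices. By (B), $\operatorname{av}_{P,n}\varphi-\operatorname{av}_{R,n}\varphi\to0$ and $\operatorname{av}_{Q,n}\psi-\operatorname{av}_{R,n}\psi\to0$ in $L^2$. All these averages are bounded, so
$$E\,\varphi(L(u))\psi(L(v))=\lim_nE\left[\operatorname{av}_{R,n}\varphi\cdot\operatorname{av}_{R,n}\psi\right].$$
The right side depends only on the law of $Y$ on $R^*$, and $R$ is an increasing sequence of pairwise nonadjacent vertices. By (III) this law does not depend on the label or order type chosen. Products $\varphi(\cdot)\psi(\cdot)$ determine the joint law, so the first claim follows. With $\psi=\overline\varphi$ the limit is $\lim_nE\,|\operatorname{av}_{R,n}\varphi|^2\ge0$. $\square$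

Consequently $T=T(u,v)$ has the same law for all arcs. This lets us use each label separately. For label $0$ we have $T\ge0$ a.s. For label $j$, Lemma 4 and (II) give $P(T\ge j)\ge P(K=1)$ for an arc of label $j$. The mean comes from (2). Altogether
$$T\ge0\text{ a.s.},\qquad P(T\ge j)\ge1-(1+\eta)\tfrac j{2m}\ \ (0\le j\le2m),\qquad ET=3m+1-\mu^+-\mu^-\le m+2\gamma.\tag{4}$$
As in Section 3, the lower bound on the tail nearly exhausts the mean, so $T$ will have to be nearly uniform on $[0,2m]$.

## 9. $F^-+F^+$ is nearly constant

The threshold $T(u,v)=3m+1-F^-(u)-F^+(v)$ uses two different numbers, $F^-$ at one end and $F^+$ at the other. To read it as a difference of one potential we need $F^+\approx\text{const}-F^-$.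

**Lemma 6.** $E\,|2m+1-S(v)|\le1+4\gamma$.

**Proof.** *Step 1: bound $S$ at a vertex by averages over its neighbors.* Take as base a vertex $u$, smallest in the order, and vertices $v^\pm_{j,i}$ $(0\le j\le2m$, $i\in\mathbb N)$, ordered lexicographically by $(\pm,j,i)$, with arcs $u\to v^+_{j,i}$ and $v^-_{j,i}\to u$ of label $j$ and no other arcs. There are no triangles, so this is admissible. Let $N$ be the set of all $v^\pm_{j,i}$; it is pairwise nonadjacent. By (B) the averages over $N$ of $F^+$ and of $F^-$ have common $L^2$-limits; call them $B$ and $A$ respectively. We claim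
$$S(u)+B\le3m+2,\qquad S(u)+A\le3m+2\quad\text{a.s.}\tag{5}$$

For the first part put $I_{j,n}=\{v^+_{j,i}:i\le n\}$ and
$$H_I(c)=\frac1{|I|}\#\{w\in I:F^+(w)\le c\},\qquad c_j=3m+1-j-F^-(u).$$
By Lemma 4, $u\to v^+_{j,i}$ is kept only if $j\le3m+1-F^-(u)-F^+(v^+_{j,i})$. That is, $K(u\to v^+_{j,i})\le\mathbf 1[F^+(v^+_{j,i})\le c_j]$ a.s. By (A), $F^+(u)=\sum_j\kappa_j^+(u)$ is the $L^2$-limit, as $n\to\infty$, of $\sum_j\frac1n\sum_{i\le n}K(u\to v_{j,i}^+)$, which is at most $\sum_jH_{I_{j,n}}(c_j)$.

We now replace $I_{j,n}$ by $I_{0,n}$ for all $j$. The set of neighbors should not matter by (B), but $c_j$ is random, so we first make it discrete. Let $\rho>0$ and $c_j'=\rho\lceil c_j/\rho\rceil\in[c_j,c_j+\rho)$. The $c_j$ are bounded, so the $c_j'$ take values in a finite deterministic set $\Gamma$. For each fixed $c\in\Gamma$, (B) with the function $\mathbf 1[F^+\le c]$ gives $H_{I_{j,n}}(c)-H_{I_{0,n}}(c)\to0$ in $L^2$. Since $\Gamma$ is finite, $\max_{c\in\Gamma}|H_{I_{j,n}}(c)-H_{I_{0,n}}(c)|\to0$ in $L^2$. As $H_I(c)$ is nondecreasing in $c$, we get, with errors tending to $0$ in $L^2$,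
$$\sum_jH_{I_{j,n}}(c_j)\le\sum_jH_{I_{j,n}}(c_j')\le\sum_jH_{I_{0,n}}(c_j')+o(1)\le\sum_jH_{I_{0,n}}(c_j+\rho)+o(1).$$

Exchange the sums in the last expression. For $w\in I_{0,n}$, the condition $F^+(w)\le c_j+\rho$ says $j\le T(u,w)+\rho$. So the last sum is the average over $w\in I_{0,n}$ of $\#\{0\le j\le2m:j\le T(u,w)+\rho\}$. The arcs $u\to w$ with $w\in I_{0,n}$ have label $0$, so $T(u,w)\ge0$ a.s. and this count is at most $T(u,w)+\rho+1$. Hence the sum is at most
$$3m+2+\rho-F^-(u)-\frac1n\sum_{w\in I_{0,n}}F^+(w).$$
Let $n\to\infty$; this gives $F^+(u)\le3m+2+\rho-F^-(u)-B$ a.s. Then let $\rho\to0$ along a sequence; this gives the first part of (5).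

The second part is the same with the arcs $v^-_{j,i}\to u$. By Lemma 4 such an arc is kept only if $F^-(v^-_{j,i})\le3m+1-j-F^+(u)$. By (A), $F^-(u)$ is the $L^2$-limit of $\sum_j\frac1n\sum_{i\le n}K(v^-_{j,i}\to u)$. Compare the proportions of $w$ with $F^-(w)\le c$ among $\{v^-_{j,i}:i\le n\}$ and among $\{v^-_{0,i}:i\le n\}$ as before, and use $T(v^-_{0,i},u)=3m+1-F^-(v^-_{0,i})-F^+(u)\ge0$ in the count. The result is $F^-(u)\le3m+2-F^+(u)-A$.

Averaging the two parts of (5) gives
$$S(u)+C\le3m+2\quad\text{a.s.},\tag{6}$$
where $C=\frac{A+B}2$ is the common limit of averages of $\frac12S$ over $N$.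

*Step 2: let one average serve for all vertices.* In (6) the average is over the neighbors of $u$. We now make it an average over vertices of the same kind as $u$. Take as base vertices $r_1<r_2<\cdots$, each $r_l$ with its own family $N_l$ of neighbors as in Step 1, ordered internally as there. All of $N_1$, then all of $N_2$, and so on, come after all the $r$'s, and there are no other arcs. There are no directed triangles, so this is admissible, and $\{r_l\}\cup N_l$ is isomorphic to the base of Step 1. By (III), $S(r_l)+C_l\le3m+2$ a.s., where $C_l$ is the limit of averages of $\frac12S$ over $N_l$.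

The set $N_l\cup\{r_k:k\ne l\}$ is pairwise nonadjacent. So by (B),
$$C_l=C:=\lim_n\frac1n\sum_{k\le n}\tfrac12S(r_k)\quad\text{a.s., for every }l;$$
the limit exists by (B), and the one omitted term does not affect it. Here $C$ denotes this new variable. Thus $S(r_l)\le3m+2-C$ for all $l$. Average over $l\le n$ and let $n\to\infty$: the left side tends to $2C$, so $2C\le3m+2-C$, i.e.
$$C\le m+\tfrac23\quad\text{a.s.}$$
On the other hand $EC=\frac{\mu^++\mu^-}2\ge m+\frac12-\gamma$ by (2).

*Step 3: from one-sided bounds to a mean deviation.* Let $X=S(r_1)-(2m+\frac43)$. From $S(r_1)\le3m+2-C$ we get $X\le m+\frac23-C$, and the right side is $\ge0$. So $X_+\le m+\frac23-C$ and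
$$EX_+\le m+\tfrac23-\left(m+\tfrac12-\gamma\right)=\tfrac16+\gamma.$$
Also $EX=\mu^++\mu^--2m-\frac43\ge-\frac13-2\gamma$. Hence
$$E|X|=2EX_+-EX\le\tfrac13+2\gamma+\tfrac13+2\gamma=\tfrac23+4\gamma.$$
Since $2m+1-S(r_1)=-X-\frac13$, we obtain $E\,|2m+1-S(r_1)|\le1+4\gamma$. The law of $S(v)$ is the same for all vertices. $\square$

## 10. A cosine whose mean has two signs

Now the obstruction of Section 3 can be run with errors. Let
$$\lambda=\frac{3\pi}{2m}$$
and let $U$ be uniform on $[0,2m]$. Then
$$E\cos(\lambda(U-m))=\frac{\sin(\lambda m)}{\lambda m}=\frac{\sin(3\pi/2)}{3\pi/2}=-\frac2{3\pi}.$$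

**Step 1: $T$ is close to $U$.** The aim is a coupling with $E|T-U|\le2+4\gamma$. Let $U'=U/(1+\eta)$. We first check
$$P(T\ge t)\ge P(U'-1\ge t)\quad\text{for all real }t.\tag{7}$$
For $t\le0$ the left side is $1$, by (4). For $t>2m$ the right side is $0$, as $U'\le2m$. For $0<t\le2m$, (4) gives
$$P(T\ge t)\ge P(T\ge\lceil t\rceil)\ge1-(1+\eta)\frac{\lceil t\rceil}{2m}\ge1-(1+\eta)\frac{t+1}{2m},$$
and $P(U'-1\ge t)=P\bigl(U\ge(1+\eta)(t+1)\bigr)$ is the larger of $0$ and the last expression. This proves (7).

By (7) and the quantile coupling, there are on one probability space variables with the laws of $T$ and $U'$ such that $T\ge U'-1$. Since $U=(1+\eta)U'$, this also couples $T$ with $U$. As $T-U'+1\ge0$ and $EU'=\frac m{1+\eta}$,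
$$E|T-U'|\le E(T-U'+1)+1\le m+2\gamma-\frac m{1+\eta}+2\le2+2\gamma+\eta m,$$
where we used $ET\le m+2\gamma$ and $m-\frac m{1+\eta}=\frac{\eta m}{1+\eta}\le\eta m$. Also $E|U-U'|=\eta EU'\le\eta m$. Since $\eta m\le\gamma$, we get $E|T-U|\le2+4\gamma$. As $\cos$ is $1$-Lipschitz,
$$E\cos(\lambda(T-m))\le-\frac2{3\pi}+\lambda(2+4\gamma).\tag{8}$$

**Step 2: $T-m$ is close to a difference.** For an arc $u\to v$ put $d=F^-(v)-F^-(u)$. Then
$$T(u,v)-m-d=3m+1-F^-(u)-F^+(v)-m-F^-(v)+F^-(u)=2m+1-S(v),$$
so $E|T-m-d|\le1+4\gamma$ by Lemma 6, and
$$E\cos(\lambda d)\le E\cos(\lambda(T-m))+\lambda(1+4\gamma).\tag{9}$$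

**Step 3: the mean is negative.** By (8), (9) and (N),
$$E\cos(\lambda d)\le-\frac2{3\pi}+\lambda(3+8\gamma)=-\frac2{3\pi}+\frac{3\pi}{2m}(3+8\gamma)<0,$$
because the last inequality says $\frac{9\pi^2}4(3+8\gamma)<m$.

**Step 4: the mean is nonnegative.** Apply Lemma 5 with $\varphi(L(v))=e^{i\lambda F^-(v)}$. The number $E\,\varphi(L(u))\overline{\varphi(L(v))}$ is real and $\ge0$, hence equal to its conjugate, and
$$E\cos(\lambda d)=\operatorname{Re}E\,e^{i\lambda F^-(v)}\,\overline{e^{i\lambda F^-(u)}}\ge0.$$

Steps 3 and 4 contradict each other, so (H) is false. The failure of (H) gives a directed multigraph $D$ without digons with $\tau_c(D)>\alpha\,\tau_c^*(D)$, where $\alpha=\frac32+\frac1{120}$. By (1), $\alpha\,\tau_c^*(D)\ge\alpha\,\nu_c(D)$, which proves Theorem 1. $\blacksquare$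

So the statement "$\tau_c(D)\le\frac32\nu_c(D)$ for every directed multigraph $D$" is disproved. Together with Theorem 2, over all $D$ with at least one directed triangle,
$$\tfrac32+\tfrac1{120}\ \le\ \sup\frac{\tau_c(D)}{\tau_c^*(D)}\ \le\ 3(2-\sqrt2),\qquad\sup\frac{\tau_c(D)}{\nu_c(D)}\ \ge\ \tfrac32+\tfrac1{120}.$$
The exact values of these suprema are not determined here.
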